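\title{Palindromic width of wreath products: a bound and a finiteness criterion}

\begin{abstract}
Let $A=\langle X\rangle$ and $B=\langle Y\rangle$ be groups with finite generating sets. We prove that the palindromic width of the restricted wreath product satisfies $\mathrm{pw}(A\wr B,X\cup Y)\le \mathrm{pw}(A,X)+\mathrm{pw}(B,Y)+|Y|+1$. Hence $A\wr B$ has finite palindromic width whenever $A$ and $B$ do, which answers a question from a paper of Bardakov and Gongopadhyay. The main step shows that at most $|Y|+1$ palindromes suffice to prescribe all coordinates of an element of the base group except one. We also determine exactly when $\mathrm{pw}(A\wr B,X\cup Y)$ is finite; in particular, if $B$ is infinite, then no hypothesis on $\mathrm{pw}(A,X)$ is needed.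
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with a generating set $X$. A reduced word in the alphabet $X^{\pm1}$ is a \emph{palindrome} if it reads the same forwards and backwards. The \emph{palindromic length} $l_{\mathcal P}(g)$ of $g\in G$ is the least $k$ such that $g$ is a product of $k$ palindromes, and the \emph{palindromic width} of $G$ with respect to $X$ is
\[
\mathrm{pw}(G,X)=\sup_{g\in G} l_{\mathcal P}(g).
\]
Word length charges for every letter; palindromic length charges once for a symmetric block, however long. Since letters are palindromes, $l_{\mathcal P}(g)$ is at most the word length of $g$, so a finite group has finite width. An abelian group generated by $x_1,\dots,x_r$ has width at most $r$, because its elements have the form $x_1^{n_1}\cdots x_r^{n_r}$. A free group of rank two has infinite width with respect to a basis (Section~\ref{sec:examples}). For a direct product, $\mathrm{pw}(A\times B,X\cup Y)\le\mathrm{pw}(A,X)+\mathrm{pw}(B,Y)$. This paper concerns the analogous problem for wreath products.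

For groups $A$ and $B$, let $K=\bigoplus_{v\in B}A$ be the group of finitely supported functions $f\colon B\to A$ under pointwise multiplication. The (standard, restricted) \emph{wreath product} is $A\wr B=K\rtimes B$, where $B$ permutes coordinates by $(bfb^{-1})(v)=f(b^{-1}v)$. The subgroup $K$ is the \emph{base group}, and every element of $A\wr B$ is uniquely $fb$ with $f\in K$ and $b\in B$. We identify $A$ with the functions supported at $1\in B$. If $A=\langle X\rangle$ and $B=\langle Y\rangle$, then $X\cup Y$, with $X$ and $Y$ treated as disjoint alphabets, generates $A\wr B$. Throughout, $X$ and $Y$ are finite. The following question comes from \cite{BG}.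

\begin{quote}
\textbf{Question.} Suppose that $\mathrm{pw}(A,X)<\infty$ and $\mathrm{pw}(B,Y)<\infty$. Is it true that $\mathrm{pw}(A\wr B,X\cup Y)<\infty$?
\end{quote}

By a result of Riley and Sale, the answer is positive when $B$ is a finitely generated abelian group. It is also positive when $B$ is finite: an element $f\in K$ is the product of the $|B|$ elements $v f(v)v^{-1}$, so the width is at most $|B|\,(\mathrm{pw}(A,X)+2\,\mathrm{pw}(B,Y))+\mathrm{pw}(B,Y)$. For infinite $B$ this count fails, and a single palindrome has to act on unboundedly many coordinates. One would like it to write a palindrome of $A$ at each of them, but palindromes do something else. In $A\wr\mathbb Z$, for instance, what the first half of a palindrome writes at the coordinate $n$, the second half writes backwards at the coordinate $k-n$, where $k$ is the image of the palindrome in $\mathbb Z$ (Lemma~\ref{lem:mirror}), and the reflection $n\mapsto k-n$ has at most one fixed point. So each palindrome can exploit the hypothesis on $A$ at one coordinate at most, and one might suspect a negative answer. It turns out that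 one coordinate is all that is needed.

Let $d$ be the least number of palindromes in $Y^{\pm1}$ whose values generate $B$. Since letters are palindromes, $d\le|Y|$.

\begin{theorem}\label{thm:bound}
Let $A=\langle X\rangle$ and $B=\langle Y\rangle$ with $X$ and $Y$ finite. Then
\[
\mathrm{pw}(A\wr B,X\cup Y)\le \mathrm{pw}(A,X)+\mathrm{pw}(B,Y)+d+1\le \mathrm{pw}(A,X)+\mathrm{pw}(B,Y)+|Y|+1 .
\]
In particular, the answer to the Question is yes.
\end{theorem}

The hypothesis on $A$ is often superfluous. Call the pair $(B,Y)$ \emph{reversible} if the assignment $y\mapsto y^{-1}$ $(y\in Y)$ extends to an automorphism $\theta_B$ of $B$. Every abelian group is reversible with respect to every generating set, with $\theta_B(b)=b^{-1}$. We write $[a,a']=aa'a^{-1}a'^{-1}$.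

\begin{theorem}\label{thm:criterion}
Let $A=\langle X\rangle$ and $B=\langle Y\rangle\neq1$ with $X$ and $Y$ finite, and let $G=A\wr B$.
\begin{enumerate}
\item[(1)] If $B$ is infinite or $(B,Y)$ is not reversible, then $\mathrm{pw}(G,X\cup Y)<\infty$ if and only if $\mathrm{pw}(B,Y)<\infty$. Quantitatively:
\begin{enumerate}
\item[(a)] $\mathrm{pw}(B,Y)\le\mathrm{pw}(G,X\cup Y)$;
\item[(b)] if $B$ is infinite, then $\mathrm{pw}(G,X\cup Y)\le\mathrm{pw}(B,Y)+|X|+d+5$;
\item[(c)] if $(B,Y)$ is not reversible, then $\mathrm{pw}(G,X\cup Y)\le\mathrm{pw}(B,Y)+3|X|+d+1$.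
\end{enumerate}
\item[(2)] If $B$ is finite and $(B,Y)$ is reversible, then $\mathrm{pw}(G,X\cup Y)<\infty$ if and only if there is $N_0$ such that every element of $A$ is a product of at most $N_0$ elements, each a palindrome in $X^{\pm1}$ or a commutator in $A$.
\end{enumerate}
\end{theorem}

In the excluded case $B=1$ one has $\mathrm{pw}(G,X\cup Y)=\mathrm{pw}(A,X)$; see Lemma~\ref{lem:words}. We do not claim that the constants in the two theorems are sharp.

Section~\ref{sec:mirror} describes what a single palindrome does in $A\wr B$. Section~\ref{sec:Z} shows the method for $B=\mathbb Z$, and Section~\ref{sec:sweep} proves Theorem~\ref{thm:bound}. Sections~\ref{sec:comm}--\ref{sec:finite} prove Theorem~\ref{thm:criterion}, and Section~\ref{sec:examples} shows that its two cases really differ.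

\section{What one palindrome does}\label{sec:mirror}

\subsection*{Words}
A word in $S^{\pm1}$ is a finite sequence of formal letters $s,s^{-1}$ $(s\in S)$, and the elements of the free group $F(S)$ correspond bijectively to reduced words, those without a subword $ll^{-1}$. For a word $w$, let $\bar w$ be the reversed word and let $\theta(w)$ be the word obtained by inverting each letter in place. The formal inverse $w^{-1}$ does both, so
\begin{equation}\label{eq:bar}
\bar w=\theta(w)^{-1},\qquad \overline{w^{-1}}=\bar w^{\,-1}=\theta(w).
\end{equation}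
On $F(S)$ the map $\theta$ is an automorphism with $\theta^2=1$, and reversal is an anti-automorphism: $\overline{uw}=\bar w\bar u$. A word also denotes its value in a group generated by its alphabet. One caution applies: two words with the same value in $A$ may have reversals with different values, so whenever a reversal appears, it is the reversal of a chosen word.

\begin{lemma}\label{lem:words}
\begin{enumerate}
\item[(i)] If $w=\bar w$, then the reduced form of $w$ is a palindrome.
\item[(ii)] If $\pi=\bar\pi$ and $u$ is any word, then $\pi^{-1}$ and $u\pi\bar u$ are equal to their reversals.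
\item[(iii)] Let $T\subseteq S$ be alphabets generating groups $H$ and $G$ respectively, and let $\rho\colon G\to H$ be a homomorphism with $\rho(s)=s$ for $s\in T$ and $\rho(s)=1$ for $s\in S\setminus T$. Then $\mathrm{pw}(H,T)\le\mathrm{pw}(G,S)$.
\item[(iv)] If $B=1$, then $\mathrm{pw}(A\wr B,X\cup Y)=\mathrm{pw}(A,X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $r$ be the reduced form of $w$. Then $\bar r$ is reduced, and it represents the same element of the free group as $\bar w=w$. Hence $\bar r=r$. (ii) We have $\overline{\pi^{-1}}=\bar\pi^{\,-1}=\pi^{-1}$ and $\overline{u\pi\bar u}=u\bar\pi\bar u$. (iii) The map $\rho$ is onto, and it sends the value of a palindrome $\pi$ to the value of the word obtained from $\pi$ by deleting the letters outside $T^{\pm1}$. That word equals its reversal, so (i) applies. (iv) Here $A\wr B=A$. Part (iii) with $\rho=\mathrm{id}$ and $T=X$ gives one inequality, and the other holds because palindromes in $X^{\pm1}$ are palindromes in $(X\cup Y)^{\pm1}$.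
\end{proof}

By (i), the word ``reduced'' may be dropped from the definition. From now on a palindrome is any word $w$ with $w=\bar w$, or the value of such a word. The empty word is a palindrome.

\subsection*{Reading a word in the wreath product}
Let $G=A\wr B$. For $a\in A$ and $v\in B$ put $\delta_v(a)=vav^{-1}$, the function with value $a$ at $v$ and value $1$ elsewhere. Each $\delta_v$ is a homomorphism, $\delta_v(a)$ and $\delta_{v'}(a')$ commute if $v\ne v'$, and $b\,\delta_v(a)\,b^{-1}=\delta_{bv}(a)$.

In any group, with $\bar a_j$ not needed and $A_j=a_0a_1\cdots a_{j-1}$, we have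
\begin{equation}\label{eq:conj}
a_0k_1a_1k_2\cdots k_ma_m=(A_1k_1A_1^{-1})(A_2k_2A_2^{-1})\cdots(A_mk_mA_m^{-1})\cdot a_0a_1\cdots a_m,
\end{equation}
because $A_j^{-1}A_{j+1}=a_j$. Let $W$ be a word in $(X\cup Y)^{\pm1}$ with $X$-letters $l_1,\dots,l_n$ in this order, let $\omega_j$ be the word formed by the $Y$-letters preceding $l_j$, and let $\omega$ be formed by all $Y$-letters. Formula \eqref{eq:conj} with $k_j=l_j$ gives
\begin{equation}\label{eq:read}
W=\delta_{\omega_1}(l_1)\cdots\delta_{\omega_n}(l_n)\cdot\omega .
\end{equation}
We call the value of $\omega_j$ in $B$ the \emph{position} of $l_j$. Thus the $Y$-letters move a cursor through $B$, and each $X$-letter multiplies the coordinate under the cursor on the right.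

\begin{lemma}[mirror rule]\label{lem:mirror}
Let $\pi$ be a palindrome in $(X\cup Y)^{\pm1}$ and let $c$ be the palindrome formed by its $Y$-letters. If the $Y$-letters preceding an $X$-letter $l$ of $\pi$ form the word $\omega$, then the mirror image of $l$ in $\pi$ has position $c\,\theta(\omega)$.
\end{lemma}

\begin{proof}
Write $c=\omega\rho$, where $\rho$ consists of the $Y$-letters after $l$. The $Y$-letters before the mirror image of $l$ are the mirror images of those after $l$, so they form $\bar\rho$. From $c=\bar c=\bar\rho\,\bar\omega$ and \eqref{eq:bar} we get $\bar\rho=c\,\bar\omega^{\,-1}=c\,\theta(\omega)$ in $F(Y)$.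
\end{proof}

\subsection*{Mirror pairs}
The value of $\theta(\omega)$ in $B$ need not be determined by the value of $\omega$. We therefore record both values and put
\[
\Delta=\{(\omega,\theta(\omega)):\omega\in F(Y)\}\subseteq B\times B,\qquad M=\{m\in B:(1,m)\in\Delta\},
\]
and, for a palindrome $c$ in $Y^{\pm1}$,
\[
E_c=\{(e,ce'):(e,e')\in\Delta\}\subseteq B\times B .
\]
By Lemma~\ref{lem:mirror}, the positions of a letter and of its mirror image form a pair in $E_c$. For the empty palindrome we write $E_1=\Delta$.

\begin{lemma}\label{lem:delta}
\begin{enumerate}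
\item[(i)] $\Delta$ is a subgroup of $B\times B$, both of its projections are onto $B$, and $(b,b')\in\Delta$ implies $(b',b)\in\Delta$.
\item[(ii)] If $c$ is a palindrome in $Y^{\pm1}$, then $(c,c^{-1})\in\Delta$, and $(e,e^*)\in E_c$ implies $(e^*,e)\in E_c$.
\item[(iii)] $M$ is a normal subgroup of $B$, and $M=1$ if and only if $(B,Y)$ is reversible. In that case $\theta(\omega)=\theta_B(\omega)$ in $B$ for all $\omega\in F(Y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The set $\Delta$ is the image of the homomorphism $\omega\mapsto(\omega,\theta(\omega))$. The projections are onto because $\theta$ is onto, and replacing $\omega$ by $\theta(\omega)$ swaps the two entries because $\theta^2=1$.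

(ii) By \eqref{eq:bar}, $\theta(c)=\bar c^{\,-1}=c^{-1}$. If $(e,e')\in\Delta$, then $(c,c^{-1})(e',e)=(ce',c^{-1}e)\in\Delta$, and so $(ce',e)\in E_c$.

(iii) Let $N$ be the kernel of $\nu\colon F(Y)\to B$. Then $M=\nu(\theta(N))$, which is normal because $\theta(N)$ is normal in $F(Y)$ and $\nu$ is onto. If $M=1$, then $\theta(N)\subseteq N$, so $\theta$ induces an endomorphism of $B$ inverting each $y\in Y$; its square is the identity, so it is an automorphism. Conversely, if $\theta_B$ exists, then $\nu\theta$ and $\theta_B\nu$ agree on $Y$ and hence everywhere, so $\nu(\theta(N))=1$.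
\end{proof}

So for reversible $(B,Y)$ the set $E_c$ is the graph of the map $b\mapsto c\,\theta_B(b)$, which is an involution by (ii) and should be thought of as a reflection of $B$. In general $E_c$ is only a symmetric relation, and $M$ measures its failure to be a map.

The converse of the mirror rule is our only tool for building palindromes. Call $\Psi\in K$ \emph{$c$-symmetric} if
\begin{equation}\label{eq:sym}
\Psi=\delta_{e_1}(w_1)\cdots\delta_{e_n}(w_n)\cdot\delta_{e_n^*}(\bar w_n)\cdots\delta_{e_1^*}(\bar w_1)
\end{equation}
for some $n\ge0$, pairs $(e_j,e_j^*)\in E_c$ and words $w_j$ in $X^{\pm1}$. The number $n$ is arbitrary, and the coordinates need not be distinct.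

\begin{lemma}\label{lem:real}
If $c$ is a palindrome in $Y^{\pm1}$ and $\Psi$ is $c$-symmetric, then $\Psi c$ is a palindrome in $(X\cup Y)^{\pm1}$.
\end{lemma}

\begin{proof}
Write $e_j^*=ce_j'$ and choose words $\omega_j$ in $Y^{\pm1}$ such that $\omega_j$ has value $e_j$ and $\theta(\omega_j)$ has value $e_j'$. Let $u=\omega_1w_1\omega_1^{-1}\cdots\omega_nw_n\omega_n^{-1}$. By \eqref{eq:bar} the reversal of $\omega_jw_j\omega_j^{-1}$ is $\theta(\omega_j)\bar w_j\theta(\omega_j)^{-1}$, whose value is $\delta_{e_j'}(\bar w_j)$. So the palindrome $uc\bar u$ has value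
\[
\delta_{e_1}(w_1)\cdots\delta_{e_n}(w_n)\cdot c\cdot\delta_{e_n'}(\bar w_n)\cdots\delta_{e_1'}(\bar w_1).
\]
Moving $c$ to the right with $c\,\delta_{e'}(a)=\delta_{ce'}(a)\,c$ gives $\Psi c$.
\end{proof}

\section{The case $B=\mathbb Z$ by hand}\label{sec:Z}

Let $B=\langle t\rangle$ be infinite cyclic, $Y=\{t\}$, and write $n$ for the coordinate $t^n$. Then $E_1$ consists of the pairs $(n,-n)$ and $E_t$ of the pairs $(n,1-n)$. A palindrome can prescribe one entry of each pair freely, but it then leaves a forced entry, an error, at the other. One reflection therefore cannot produce an arbitrary $f\in K$. Two can, because the pairs of $E_1$ and $E_t$ link up into the single ray $0,1,-1,2,-2,\dots$ of Figure~\ref{fig:ray}, and errors can be pushed along this ray toward $0$.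

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (1,0) arc (0:180:1);
\draw[thick] (2,0) arc (0:180:2);
\draw[thick,dashed] (1,0) arc (0:-180:0.5);
\draw[thick,dashed] (2,0) arc (0:-180:1.5);
\draw[thick,dashed] (3,0) arc (0:-180:2.5);
\foreach \x in {-2,-1,0,1,2,3}
  \node[circle,draw,fill=white,inner sep=0pt,minimum size=6mm] at (\x,0) {\small $\x$};
\end{tikzpicture}
\caption{Mirror pairs in $B=\mathbb Z$. Solid arcs join $n$ to $-n$, dashed arcs join $n$ to $1-n$. Together they form the ray $0,1,-1,2,-2,3,\dots$ through all integers.}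
\label{fig:ray}
\end{figure}

Suppose first that $f$ is supported on $\{-1,0,1\}$. For words $w_{-1},w_1$ in $X^{\pm1}$ consider the palindromes
\[
P_0=t^{-1}w_{-1}\,t\,t\,\bar w_{-1}t^{-1}=\delta_{-1}(w_{-1})\,\delta_1(\bar w_{-1}),\qquad
P_1=t\,w_1t^{-1}\bar w_1t=\delta_1(w_1)\,\delta_0(\bar w_1)\,t .
\]
The element $P_0P_1t^{-1}$ of $K$ has coordinates $w_{-1}$ at $-1$, $\bar w_{-1}w_1$ at $1$, and $\bar w_1$ at $0$. Choose a word $w_{-1}$ for $f(-1)$ and then a word $w_1$ for $\bar w_{-1}^{\,-1}f(1)$. Only the coordinate $0$ is now wrong, and
\begin{equation}\label{eq:Zsmall}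
f=g\,P_0P_1t^{-1},\qquad g=f(0)\,\bar w_1^{\,-1}\in A .
\end{equation}

A larger support costs nothing more. Let $f$ be supported on $\{-n,\dots,n\}$ and let $w_k$ $(k\neq0)$ be words, empty for $|k|>n$. Let $\Psi_0$ be the $1$-symmetric element built from the pairs $(-k,k)$ and the words $w_{-k}$, and let $\Psi_1$ be the $t$-symmetric element built from the pairs $(k,1-k)$ and the words $w_k$, where $k\ge1$. Then for $k\geq1$
\[
(\Psi_0\Psi_1)(-k)=w_{-k}\bar w_{k+1},\qquad(\Psi_0\Psi_1)(k)=\bar w_{-k}w_k,\qquad(\Psi_0\Psi_1)(0)=\bar w_1 .
\]
The equations $(\Psi_0\Psi_1)(k)=f(k)$ for $k\ne0$ form a triangular system, solved in the order $k=-n,\,n,\,-(n-1),\dots,-1,\,1$. With the palindromes $P_0=\Psi_0$ and $P_1=\Psi_1t$ we obtain \eqref{eq:Zsmall} again. Hence $ft^k=g\cdot P_0P_1\cdot t^{k-1}$ and $\mathrm{pw}(A\wr\mathbb Z,X\cup\{t\})\le\mathrm{pw}(A,X)+3$, which is Theorem~\ref{thm:bound} in this case.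

\section{Sweeping all errors to the identity}\label{sec:sweep}

For general $B$ we need finitely many relations $E_c$ that together connect $B$, and the ray becomes a tree, in which a vertex receives errors from several neighbors. The tempting choice is to take $c$ empty or one of $d$ palindromes $z_1,\dots,z_d$ in $Y^{\pm1}$ that generate $B$. A $z_i$-symmetric element $\Psi_i$ is then the product $(\Psi_iz_i)z_i^{-1}$ of two palindromes. To pay one palindrome instead of two, we let the cursor move on instead of bringing it back: after $i$ palindromes it stands at $z_1\cdots z_i$, and seen from the identity the $i$th mirror is a different one. This leads to the words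
\[
t_i=z_1\cdots z_i,\qquad c_i=t_{i-1}\,z_i\,\overline{t_{i-1}}=z_1\cdots z_{i-1}\,z_i\,z_{i-1}\cdots z_1\qquad(1\le i\le d),
\]
with $t_0$ and $c_0$ empty. Each $c_i$ is a palindrome by Lemma~\ref{lem:words}(ii).

\begin{lemma}\label{lem:chain}
If $\Psi_i$ is $c_i$-symmetric for $0\le i\le d$, then $\Psi_0\Psi_1\cdots\Psi_d=P_0P_1\cdots P_d\,t_d^{-1}$ with palindromes $P_0,\dots,P_d$.
\end{lemma}

\begin{proof}
Put $P_0=\Psi_0$ and $P_i=t_{i-1}^{-1}\Psi_it_i$ for $i\ge1$. The product telescopes: $P_0P_1\cdots P_d=\Psi_0\Psi_1\cdots\Psi_d\,t_d$. By Lemma~\ref{lem:real}, $\Psi_ic_i$ is a palindrome for each $i$, and this settles $i=0$. For $i\ge1$ let $u=t_{i-1}^{-1}$, so that $\bar u=\overline{t_{i-1}}^{\,-1}$. Since $c_i=t_i\,\overline{t_{i-1}}$, we have $u\,(\Psi_ic_i)\,\bar u=t_{i-1}^{-1}\Psi_it_i=P_i$, which is a palindrome by Lemma~\ref{lem:words}(ii).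
\end{proof}

Let $\Gamma$ be the graph with vertex set $B$ in which distinct vertices $v,v^*$ are adjacent if $(v,v^*)\in E_{c_i}$ for some $i\in\{0,\dots,d\}$. For $B=\mathbb Z$ and $z_1=t$ this is the ray of Figure~\ref{fig:ray}.

\begin{lemma}\label{lem:conn}
The graph $\Gamma$ is connected.
\end{lemma}

\begin{proof}
Given $v\in B$, take $v'$ with $(v,v')\in\Delta=E_{c_0}$. Then $(v',v)\in\Delta$, so $(v',c_iv)\in E_{c_i}$. Thus $v$, $v'$ and $c_iv$ lie in one component, for every $v$ and $i$; applied to $c_i^{-1}v$, this also connects $v$ to $c_i^{-1}v$. It remains to see that $c_1,\dots,c_d$ generate $B$. We have $z_1=c_1$ and $z_i=(z_1\cdots z_{i-1})^{-1}c_i(z_{i-1}\cdots z_1)^{-1}$, so by induction $\langle c_1,\dots,c_i\rangle$ contains $z_1,\dots,z_i$.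
\end{proof}

Consequently every finite subset of $B$ lies in a finite subtree of $\Gamma$ containing $1$: join its points to $1$ by paths and take a spanning tree of the union.

\begin{proposition}\label{prop:sweep}
For every $f\in K$ there are $g\in A$ and palindromes $P_0,\dots,P_d$ with
\[
f=g\,P_0P_1\cdots P_d\,t_d^{-1}.
\]
\end{proposition}

\begin{proof}
Let $T$ be a finite subtree of $\Gamma$ containing $1$ and the support of $f$, rooted at $1$. For a vertex $v\neq1$ of $T$ let $\hat v$ be its parent. By Lemma~\ref{lem:delta}(ii) the edge $\{v,\hat v\}$ may be read in either direction, so there is an index $i(v)$ with $(v,\hat v)\in E_{c_{i(v)}}$. Fix such indices and a linear order on the vertices of $T$.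

Let $w_v$ $(1\ne v\in T)$ be words in $X^{\pm1}$, to be chosen. If $v_1<\dots<v_n$ are the vertices with $i(v)=i$, put
\[
\Psi_i=\delta_{v_1}(w_{v_1})\cdots\delta_{v_n}(w_{v_n})\cdot\delta_{\hat v_n}(\bar w_{v_n})\cdots\delta_{\hat v_1}(\bar w_{v_1}),
\]
a $c_i$-symmetric element supported in $T$. For $v\in T$ let $\gamma_{v,i}$ be the product, in decreasing order, of the $\bar w_u$ over the children $u$ of $v$ with $i(u)=i$. Then $\Psi_i(v)=w_v\gamma_{v,i}$ if $v\ne1$ and $i(v)=i$, and $\Psi_i(v)=\gamma_{v,i}$ otherwise. So $\Psi=\Psi_0\cdots\Psi_d$ satisfies $\Psi(v)=\alpha_vw_v\beta_v$ for $v\ne1$ and $\Psi(1)=\beta_1$, where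
\[
\alpha_v=\gamma_{v,0}\cdots\gamma_{v,i(v)-1},\qquad\beta_v=\gamma_{v,i(v)}\cdots\gamma_{v,d},\qquad\beta_1=\gamma_{1,0}\cdots\gamma_{1,d}.
\]
What matters is that $w_v$ occurs once in $\Psi(v)$, and that $\alpha_v$ and $\beta_v$ involve only the words $\bar w_u$ of the children $u$ of $v$, each child exactly once in total. Working from the leaves toward the root, we can therefore choose words $w_v$, and finally an element $g\in A$, with
\begin{equation}\label{eq:rec}
w_v=\alpha_v^{-1}f(v)\beta_v^{-1}\ \text{ in }A\quad(1\ne v\in T),\qquad g=f(1)\beta_1^{-1}.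
\end{equation}
Then $f$ and $g\Psi$ agree at every vertex of $T$, and both are trivial outside $T$. So $f=g\Psi$, and Lemma~\ref{lem:chain} completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
Let $f\in K$ and $b\in B$. By Proposition~\ref{prop:sweep},
\begin{equation}\label{eq:main}
fb=g\cdot P_0P_1\cdots P_d\cdot(t_d^{-1}b),\qquad g\in A,\quad t_d^{-1}b\in B .
\end{equation}
The first factor is a product of at most $\mathrm{pw}(A,X)$ palindromes and the last of at most $\mathrm{pw}(B,Y)$.
\end{proof}

\begin{remark}
The width of $A$ is used only for the leftover $g$, and the width of $B$ only for $t_d^{-1}b$. Finiteness of $Y$ makes $d$ finite; finiteness of $X$ has not been used so far. Finite supports give a finite tree, whose leaves start the recursion \eqref{eq:rec}.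
\end{remark}

\section{Commutators cost four palindromes}\label{sec:comm}

We turn to Theorem~\ref{thm:criterion}, so $B\ne1$ and the widths of $A$ and $B$ may be infinite. Part (1a) is Lemma~\ref{lem:words}(iii) for the projection $G\to B$ that kills $A$; its proof needs no hypothesis on $B$. By \eqref{eq:main}, the upper bounds come down to the palindromic length of the leftover $g\in A$ \emph{inside $G$}, where other coordinates are available as scratch space.

A mirror pair $(q,p)$ with $q\ne p$ lets us write $w$ at $q$ and $\bar w$ at $p$. Since reversal inverts the order of a product, such elements multiply correctly at $q$ and in the wrong order at $p$. The discrepancy is a commutator, and it can be produced at many coordinates at once.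

\begin{lemma}\label{lem:comm}
Let $s$ be a palindrome in $Y^{\pm1}$ and let $(q_1,p_1),\dots,(q_m,p_m)\in E_s$ be pairs whose $2m$ entries are distinct. If $\kappa\in K$ is supported on $\{p_1,\dots,p_m\}$ and each $\kappa(p_j)$ is a commutator in $A$, then $\kappa$ is a product of at most four palindromes.
\end{lemma}

\begin{proof}
For an $m$-tuple $w=(w_j)$ of words let $\Psi(w)$ be the $s$-symmetric element \eqref{eq:sym} for these pairs. As the entries are distinct, it has coordinate $w_j$ at $q_j$, coordinate $\bar w_j$ at $p_j$, and no others. By Lemma~\ref{lem:real}, $P(w)=\Psi(w)s$ is a palindrome. Write $\kappa(p_j)=[a_j,a_j']$, and let $g_j,h_j$ be the reversals of words for $a_j,a_j'$, so that $\bar g_j=a_j$ and $\bar h_j=a'_j$ in $A$. With $gh=(g_jh_j)$, the element $\Psi(g)\Psi(h)\Psi(gh)^{-1}$ has coordinate $g_jh_j(g_jh_j)^{-1}=1$ at $q_j$ and coordinate $\bar g_j\bar h_j(\bar h_j\bar g_j)^{-1}=[a_j,a_j']$ at $p_j$. Hence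
\[
\kappa=\Psi(g)\Psi(h)\Psi(gh)^{-1}=P(g)\cdot s^{-1}\cdot P(h)\cdot P(gh)^{-1}.\qedhere
\]
\end{proof}

\section{Infinite $B$}\label{sec:infinite}

The surjection $F(X)\wr B\to A\wr B$ that is the identity on letters satisfies Lemma~\ref{lem:words}(iii), so for (1b) we may assume that $A=F=F(X)$, with $X=\{x_1,\dots,x_r\}$. The gain is that reversal is defined on elements of $F$ and $\bar w^{\,-1}=\theta(w)$, which makes the leftover explicit. In \eqref{eq:Zsmall}, for example,
\[
g=f(0)\,\theta(w_1)=f(0)\,\theta\bigl(\theta(f(-1))f(1)\bigr)=f(0)\cdot f(-1)\cdot\theta(f(1)):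
\]
each coordinate of $f$ appears once, with $\theta$ applied as many times as its distance from the root. So a commutator placed at an unused coordinate inserts a commutator into $g$. Modulo $[F,F]$ every element of $F$ is $x_1^{n_1}\cdots x_r^{n_r}$, a product of $r$ palindromes. The number of commutators needed for the correction is unbounded, but by Lemma~\ref{lem:comm} they cost four palindromes in total, provided there is room for them. This is where $B$ must be infinite.

For a vertex $v$ of a tree rooted at $1$, let $|v|$ be its distance from the root.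

\begin{lemma}\label{lem:leftover}
Let $A=F$, and fix $T$, the indices $i(v)$ and the vertex order as in the proof of Proposition~\ref{prop:sweep}. There is an enumeration $v_1,\dots,v_n$ of the vertices of $T$ such that for every $f$ supported in $T$ the element $g$ constructed there equals
\[
\lambda_T(f)=\theta^{|v_1|}(f(v_1))\cdots\theta^{|v_n|}(f(v_n)).
\]
\end{lemma}

\begin{proof}
Put $w_1=g$ and $\alpha_1=1$, so that the first formula in \eqref{eq:rec} holds for all $v\in T$. We show by induction from the leaves that $w_v$ is the product of the elements $\theta^{|u|-|v|}(f(u))$ over $v$ and its descendants $u$, in an order independent of $f$. For a leaf, $w_v=f(v)$. In general $\alpha_v^{-1}$ and $\beta_v^{-1}$ are products of the elements $\bar w_u^{\,-1}=\theta(w_u)$ over the children $u$ of $v$, each child occurring once, in an order determined by the fixed data. Since $\theta$ is an automorphism, applying it to the product for $w_u$ keeps the order of the factors and raises each exponent by one.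
\end{proof}

\begin{lemma}\label{lem:room}
Let $B$ be infinite. There is a palindrome $s$, empty or a letter of $Y$, such that for every finite set $S\subseteq B$ and every $m$ there are pairs $(q_1,p_1),\dots,(q_m,p_m)\in E_s$ with all $2m$ entries distinct and all $p_j\notin S$.
\end{lemma}

\begin{proof}
We first find a permutation $\varphi$ of $B$ with $(b,\varphi(b))\in\Delta$ for all $b$. For $\mu\in M$ both $(1,\mu)$ and $(\mu,1)$ lie in $\Delta$. If $(b,b')$ and $(b\mu,b'')$ lie in $\Delta$, then so does $(b\mu,b')$, and therefore $(1,b'^{-1}b'')\in\Delta$, that is, $b''M=b'M$. So $bM\mapsto b'M$ for $(b,b')\in\Delta$ is a well-defined map on $B/M$, and it is an involution because $\Delta$ is symmetric. Choose a representative $\tau$ of each coset of $M$ and an element $\tau'$ with $(\tau,\tau')\in\Delta$, and put $\varphi(\tau\mu)=\tau'\mu$. Then $\varphi$ maps $\tau M$ bijectively onto $\tau'M$ and permutes the cosets, so it is a permutation of $B$, and $(\tau\mu,\tau'\mu)=(\tau,\tau')(\mu,1)(1,\mu)\in\Delta$.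

The permutation $\varphi$ may fix most points, so we compare it with a translate. Pick $y\in Y$ with $y\neq1$ in $B$. No $b$ satisfies both $\varphi(b)=b$ and $y\varphi(b)=b$. Since $B$ is infinite, the set $D=\{b:s\varphi(b)\ne b\}$ is infinite for $s$ empty or for $s=y$; fix such an $s$. All pairs $(b,s\varphi(b))$ lie in $E_s$. Choose $q_1,\dots,q_m\in D$ one after another and put $p_j=s\varphi(q_j)$. At each step $q_j$ must avoid the earlier entries, and $p_j$ must avoid the earlier entries and $S$. As $s\varphi$ is injective, this excludes finitely many elements of $D$.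
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(1b)]
Let $f\in K$ have support $S$. There is a circularity to avoid: the number $m$ of commutators depends on the leftover, the leftover depends on the tree, and the tree has to contain the $m$ coordinates that carry the commutators. Lemma~\ref{lem:leftover} breaks it, because only finitely many leftovers of $f$ can occur, whatever the tree.

Let $\Lambda\subseteq F$ be the finite set of all products $\prod_{v\in S}\theta^{\varepsilon_v}(f(v))$, over all orders of $S$ and all $\varepsilon_v\in\{0,1\}$. For $\lambda\in F$ let $x(\lambda)=x_1^{n_1}\cdots x_r^{n_r}$, where $n_i$ is the exponent sum of $x_i$ in $\lambda$. The element $x(\lambda)\lambda^{-1}$ is trivial in $F/[F,F]\cong\mathbb Z^r$, so it is a product of commutators. Choose $m$ such that for every $\lambda\in\Lambda$ it is a product of exactly $m$ commutators, some of them possibly trivial. Take $s$ and pairs $(q_j,p_j)$, $1\le j\le m$, from Lemma~\ref{lem:room}. Only now choose a finite subtree $T$ of $\Gamma$ containing $1$, $S$ and all $p_j$, together with the data of Lemma~\ref{lem:leftover},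 and renumber the pairs so that $p_1,\dots,p_m$ occur in this order in the enumeration of $T$.

Put $\lambda=\lambda_T(f)$. Its factors at vertices outside $S$ are trivial and $\theta^2=1$, so $\lambda\in\Lambda$. The vertices $p_j\notin S$ cut the product defining $\lambda$ into blocks, $\lambda=a_0a_1\cdots a_m$. Let $\kappa\in K$ be supported on $\{p_1,\dots,p_m\}$ and put $k_j=\theta^{|p_j|}(\kappa(p_j))$. The supports of $f$ and $\kappa$ are disjoint, so \eqref{eq:conj} gives, with $A_j=a_0\cdots a_{j-1}$,
\[
\lambda_T(\kappa f)=a_0k_1a_1\cdots k_ma_m=(A_1k_1A_1^{-1})\cdots(A_mk_mA_m^{-1})\,\lambda .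
\]
Write $x(\lambda)\lambda^{-1}=\eta_1\cdots\eta_m$ with commutators $\eta_j$, and define $\kappa(p_j)=\theta^{|p_j|}(A_j^{-1}\eta_jA_j)$. This is a commutator, being the image of $\eta_j$ under an automorphism of $F$. Then $A_jk_jA_j^{-1}=\eta_j$, so $\lambda_T(\kappa f)=x(\lambda)$. Proposition~\ref{prop:sweep} and Lemma~\ref{lem:leftover}, applied to $\kappa f$ and $T$, give $\kappa f=x(\lambda)P_0\cdots P_dt_d^{-1}$. Hence for every $b\in B$
\[
fb=\kappa^{-1}\cdot x_1^{n_1}\cdots x_r^{n_r}\cdot P_0\cdots P_d\cdot(t_d^{-1}b).
\]
The coordinates of $\kappa^{-1}$ are commutators, since $[a,a']^{-1}=[a',a]$, so Lemma~\ref{lem:comm} applies to $\kappa^{-1}$. The total is at most $4+r+(d+1)+\mathrm{pw}(B,Y)$ palindromes.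
\end{proof}

\section{Non-reversible $B$}\label{sec:nonrev}

If $(B,Y)$ is not reversible, then by Lemma~\ref{lem:delta}(iii) there is $\mu\ne1$ in $M$, and both $(1,1)$ and $(1,\mu)$ lie in $\Delta=E_1$. A letter written at the coordinate $1$ may then have its mirror image at $1$ or at $\mu$, as we please. Sorting the mirror images by generator allows us to delete one generator at a time from a word.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(1c)]
Let $X=\{x_1,\dots,x_r\}$. Let $g=l_1\cdots l_L$ be a word in $X^{\pm1}$, let $k$ be the exponent sum of $x_1$ in it, and let $g_1$ be the word obtained by deleting all letters $x_1^{\pm1}$. Form the $1$-symmetric element $\Phi$ with words $l_1,\dots,l_L$, using the pair $(1,1)$ if $l_j=x_1^{\pm1}$ and the pair $(1,\mu)$ otherwise. The first half of \eqref{eq:sym} writes $g$ at $1$. The second half writes the letters $x_1^{\pm1}$, whose product is $x_1^k$, at $1$, and the other letters in reverse order at $\mu$. So $\Phi=\delta_1(gx_1^k)\,\delta_\mu(\bar g_1)$. Let $\Phi'=\delta_1(g_1)\,\delta_\mu(\bar g_1)$, which is $1$-symmetric with the single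 pair $(1,\mu)$. Both are palindromes by Lemma~\ref{lem:real}, and $\Phi\Phi'^{-1}=gx_1^kg_1^{-1}\in A$. Thus
\[
g=\Phi\cdot\Phi'^{-1}\cdot g_1\cdot x_1^{-k},
\]
where $g_1$ is a word in $x_2^{\pm1},\dots,x_r^{\pm1}$. Repeating this for $x_2,\dots,x_r$ ends with the empty word, so every element of $A$ is a product of at most $3r$ palindromes in $(X\cup Y)^{\pm1}$. Now \eqref{eq:main} gives the bound $3r+(d+1)+\mathrm{pw}(B,Y)$.
\end{proof}

Together, (1a), (1b) and (1c) give the equivalence in part (1).

\section{Finite reversible $B$}\label{sec:finite}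

Here neither device is available: there is room for only boundedly many commutators, and mirror positions are forced. The converse direction of part (2) makes this precise by multiplying all coordinates together. The result depends on the order of multiplication, but only up to boundedly many commutators.

\begin{lemma}\label{lem:perm}
Let $a_1,\dots,a_n$ be elements of a group and let $\sigma$ be a permutation of $\{1,\dots,n\}$. Then $a_1\cdots a_n=\eta_1\cdots\eta_n\,a_{\sigma(1)}\cdots a_{\sigma(n)}$ for some commutators $\eta_1,\dots,\eta_n$.
\end{lemma}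

\begin{proof}
We use induction on $n$, the case $n=0$ being empty. Write the product as $UaV$ with $a=a_{\sigma(n)}$. Then $UaV=U[a,V]Va=\bigl(U[a,V]U^{-1}\bigr)\,UV\,a$. The first factor is a commutator, and the inductive hypothesis applies to the product $UV$ of $n-1$ elements.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(2)]
Suppose that $N_0$ exists. Since $B\neq1$, there is $y\in Y$ with $y\ne1$ in $B$. From $(y,y^{-1})\in\Delta$ we get $(y,1)\in E_y$, a pair with distinct entries. By Lemma~\ref{lem:comm} with $m=1$, every commutator of $A$, placed at the coordinate $1$, is a product of at most four palindromes of $G$. So every $g\in A$ is a product of at most $4N_0$ palindromes, and \eqref{eq:main} gives $\mathrm{pw}(G,X\cup Y)\le4N_0+d+1+\mathrm{pw}(B,Y)$. This is finite because $B$ is finite.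

Conversely, let $k=\mathrm{pw}(G,X\cup Y)<\infty$ and $a\in A$. Write $a=\pi_1\cdots\pi_k$ with palindromes $\pi_i$, some possibly empty, and $\pi_i=\Phi_ib_i$ with $\Phi_i\in K$, $b_i\in B$. Put $\tau_i=b_1\cdots b_i$. By \eqref{eq:conj}, $a=(\tau_0\Phi_1\tau_0^{-1})\cdots(\tau_{k-1}\Phi_k\tau_{k-1}^{-1})\,\tau_k$, and $\tau_k=1$ because $a\in K$. Evaluating at $b\in B$, we see that $\Phi_1(\tau_0^{-1}b)\cdots\Phi_k(\tau_{k-1}^{-1}b)$ equals $a$ for $b=1$ and $1$ for $b\ne1$. Multiplying over all $b$ in any order,
\begin{equation}\label{eq:star}
a=\prod_{b\in B}\Phi_1(\tau_0^{-1}b)\,\Phi_2(\tau_1^{-1}b)\cdots\Phi_k(\tau_{k-1}^{-1}b),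
\end{equation}
and each $\Phi_i(v)$ with $1\le i\le k$, $v\in B$ occurs exactly once on the right.

Consider one of the palindromes, $\pi=\Phi b_\pi$, and write it as $us\bar u$ with $s$ empty or a letter. By \eqref{eq:read}, $\Phi(v)$ is the product of the $X$-letters of $\pi$ with position $v$, in order. Let $h(v)$ be the word formed by those that lie in $u$. Let $c$ be the $Y$-part of $\pi$ and let $\sigma(v)=c\,\theta_B(v)$, a bijection of $B$. By Lemmas~\ref{lem:mirror} and~\ref{lem:delta}(iii), the mirror image of a letter at position $v$ has position $\sigma(v)$, which depends on $v$ alone; this is where reversibility is used. So the letters of $\bar u$ at position $\sigma(v)$ are the mirror images of the letters of $h(v)$, in reverse order, and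
\[
\Phi(\sigma(v))=h(\sigma(v))\cdot\epsilon_v\cdot\overline{h(v)},
\]
where $\epsilon_v=s$ if $s$ is an $X$-letter with position $\sigma(v)$, and $\epsilon_v$ is empty otherwise. Hence the coordinates of $\Phi$ consist, taken together, of the words $h(v)$ and $\overline{h(v)}$ for $v\in B$, each once, and at most one further letter.

The right side of \eqref{eq:star} is thus a product of at most $k(2|B|+1)$ factors: words $h_i(v)$, words $\overline{h_i(v)}$, and at most $k$ letters. By Lemma~\ref{lem:perm} we can place each $\overline{h_i(v)}$ directly after $h_i(v)$ at the cost of at most $k(2|B|+1)$ commutators. What remains is a product of $k|B|$ palindromes $h_i(v)\overline{h_i(v)}$ and at most $k$ letters. So $N_0=k(2|B|+1)+k(|B|+1)=k(3|B|+2)$ works.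
\end{proof}

\section{Examples with a free group as $A$}\label{sec:examples}

Let $F_2$ be free on $X=\{x,z\}$. We show that it fails the condition in Theorem~\ref{thm:criterion}(2), by means of a function that vanishes on palindromes, is additive up to a bounded error, and is unbounded.

\begin{proposition}\label{prop:free}
There is no $N_0$ such that every element of $F_2$ is a product of at most $N_0$ elements, each a palindrome in $X^{\pm1}$ or a commutator. In particular $\mathrm{pw}(F_2,X)=\infty$.
\end{proposition}

\begin{proof}
For a reduced word $g$ let $C_w(g)$ be the number of occurrences of $w$ as a subword of $g$, and let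
\[
\phi=C_{x^2z^2}-C_{z^{-2}x^{-2}}+C_{x^{-2}z^{-2}}-C_{z^2x^2}.
\]
We have $C_w(g^{-1})=C_{w^{-1}}(g)$ and $C_w(\bar g)=C_{\bar w}(g)$. Inversion exchanges $x^2z^2$ with $z^{-2}x^{-2}$ and $x^{-2}z^{-2}$ with $z^2x^2$; reversal exchanges $x^2z^2$ with $z^2x^2$ and $x^{-2}z^{-2}$ with $z^{-2}x^{-2}$. Each exchange pairs a positive term with a negative one, so $\phi(g^{-1})=-\phi(g)$ and $\phi(\bar g)=-\phi(g)$. The second identity gives $\phi=0$ on palindromes.

If a concatenation $g_1g_2$ is reduced, then at most three subwords of length four straddle the junction, and each contributes $0$ or $\pm1$, so $|\phi(g_1g_2)-\phi(g_1)-\phi(g_2)|\le3$. For arbitrary $g,h$ write $g=g'k$ and $h=k^{-1}h'$ with $g'k$, $k^{-1}h'$ and $g'h'$ reduced. Three applications of this estimate and $\phi(k^{-1})=-\phi(k)$ give $|\phi(gh)-\phi(g)-\phi(h)|\le9$. Splitting $[g,h]$ into its four factors costs three such errors, and the four values of $\phi$ cancel, so $|\phi([g,h])|\le27$. A product of at most $N_0$ palindromes and commutators therefore has $|\phi|\le36N_0$.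

The word $(x^2z^2x^{-1}z^{-1})^n$ is reduced and contains $x^2z^2$ exactly $n$ times. It contains neither $x^{-2}$ nor $z^{-2}$, and each $z^2$ in it is followed by $x^{-1}$. So $\phi$ takes the value $n$ on it, and $\phi$ is unbounded.
\end{proof}

\begin{example}
Since $\mathrm{pw}(\mathbb Z,\{t\})=1$, Theorem~\ref{thm:criterion}(1) gives $\mathrm{pw}(F_2\wr\mathbb Z,\{x,z,t\})<\infty$, although $\mathrm{pw}(F_2,X)=\infty$. On the other hand, $\mathbb Z/2=\langle y\rangle$ is finite and reversible, so Theorem~\ref{thm:criterion}(2) and Proposition~\ref{prop:free} give $\mathrm{pw}(F_2\wr\mathbb Z/2,\{x,z,y\})=\infty$. Thus the hypothesis on $A$ in the Question cannot simply be dropped, and the converse direction of part (2) fails for infinite $B$.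
\end{example}

\begin{example}
Reversibility depends on $Y$, and with it the finiteness of the width. In $B=S_3$ let $y_1=(1\,2)$, $y_2=(2\,3)$, and let $y_3=y_1y_2$, which has order three. For $Y=\{y_1,y_2\}$ the identity map inverts both generators, so $(B,Y)$ is reversible and $\mathrm{pw}(F_2\wr S_3,X\cup Y)=\infty$. For $Y'=\{y_1,y_2,y_3\}$, an automorphism inverting $y_1$ and $y_2$ is the identity and does not invert $y_3$. So $(B,Y')$ is not reversible, and $\mathrm{pw}(F_2\wr S_3,X\cup Y')<\infty$ by Theorem~\ref{thm:criterion}(1c).
\end{example}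

\begin{thebibliography}{9}

\bibitem{BG}
Valeriy G. Bardakov and Krishnendu Gongopadhyay,
\emph{Palindromic Width of Finitely Generated Solvable Groups},
arXiv:1402.6115 (2014).

\end{thebibliography}
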